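# Analytic mad families of subspaces: the two-element field against all others

Throughout, $F$ is a countable field (finite or countably infinite) and $E$ is a vector space over $F$ with a fixed basis $(e_i)_{i<\omega}$. So $E$ is a countable set. Everything is in ZFC.

## 1. "Only trivial ones": testing the guess on finite and countable families

**Definition (almost disjoint, mad).** Two infinite-dimensional subspaces $V,W\subseteq E$ are *almost disjoint* (AD) if $V\cap W$ is finite-dimensional. A family $\mathcal A$ of infinite-dimensional subspaces is an *AD family* if its members are pairwise almost disjoint. It is *maximal almost disjoint* (mad) if it is not properly contained in another AD family.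

So if $\mathcal A$ is mad and $V$ is infinite-dimensional, some $A\in\mathcal A$ has $A\cap V$ infinite-dimensional: if $V\in\mathcal A$ take $A=V$, and otherwise $\mathcal A\cup\{V\}$ is not AD.

A subspace of $E$ is a point of $2^E\cong 2^\omega$ via its characteristic function. Being a subspace is a closed condition, since it is a conjunction of conditions such as "if $x,y\in A$ then $x+y\in A$", each involving finitely many points. Containing $n$ independent vectors is an open condition, being the union, over all independent $x_1,\dots,x_n$, of the sets $\{A:x_1,\dots,x_n\in A\}$. Hence the infinite-dimensional subspaces form a $G_\delta$ set in $2^E$, and so a Polish space. Recall that a subset of a Polish space $X$ is *analytic* if it is the projection of a closed subset of $X\times\omega^\omega$. Borel sets are analytic.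

**The question.** Is there an infinite mad family of subspaces of $E$ that is analytic in $2^E$? (The question is taken from Iian B. Smythe, "Madness in vector spaces", arXiv:1712.00057 (2017).)

Mathias's theorem says that an infinite mad family of infinite subsets of $\omega$ is never analytic. So the first guess is: **no, over any field**. Let us test it on small families.

*One member.* If $A$ has finite codimension, then $A$ meets every infinite-dimensional subspace in infinite dimension. So $\{A\}$ is mad; for instance, $\{E\}$ is mad. These are the *trivial* families, and they are analytic because singletons are closed.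

*Two members.* Let $V=\langle e_{2i}:i<\omega\rangle$ and $W=\langle e_{2i+1}:i<\omega\rangle$. For subsets of $\omega$, the family consisting of the evens and the odds is mad. Here $\{V,W\}$ is not: put $D=\langle e_{2i}+e_{2i+1}:i<\omega\rangle$. A vector $\sum c_i(e_{2i}+e_{2i+1})$ lies in $V$ only if all $c_i=0$, and likewise for $W$. So $D\cap V=D\cap W=0$.

This is general: no countable family is mad except the trivial ones. Two counting lemmas are needed, and both will be used again.

**Lemma 2 (grid bound).** Let $b_1,\dots,b_d$ be independent, let $\Lambda\subseteq F$ be finite and nonempty, and let $G=\{\sum s_ib_i:s_i\in\Lambda\}$. A coset of a proper subspace of $\langle b_1,\dots,b_d\rangle$ contains at most $|\Lambda|^{d-1}=|G|/|\Lambda|$ points of $G$.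

*Proof.* A proper subspace lies in the kernel of a nonzero functional. So the coset lies in some $\{\sum s_ib_i:\sum a_is_i=\beta\}$ with some $a_i\neq0$. For this $i$, the coordinates $s_l$ with $l\ne i$ determine $s_i$. $\square$

**Lemma 3 (covering).** A vector space $Y$ over $F$ is not a union of finitely many subspaces $A_1,\dots,A_r$ ($r\ge1$) of infinite codimension in $Y$.

*Proof.* Fix $n\ge1$. Since $A_i$ has infinite codimension, there is $Y_i\subseteq Y$ of dimension $n$ with $Y_i\cap A_i=0$. Put $Y'=\sum_iY_i$. It is finite-dimensional, and $A_i\cap Y'$ has codimension at least $n$ in $Y'$ because it meets $Y_i$ trivially.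

If $|F|=q<\infty$, take $n$ with $q^n>r$. Then $\sum_i|A_i\cap Y'|\le rq^{-n}|Y'|<|Y'|$, so the $A_i$ do not cover $Y'$. If $F$ is infinite, take $n=1$, a basis of $Y'$, and a finite $\Lambda\subseteq F$ with $|\Lambda|>r$. By Lemma 2 the $A_i$ contain at most $r|G|/|\Lambda|<|G|$ points of the grid $G$. $\square$

**Lemma 4.** A countable AD family all of whose members have infinite codimension is not maximal. Hence a mad family is either $\{A\}$ with $A$ of finite codimension, or it is uncountable and all its members have infinite codimension.

*Proof.* The empty family is not maximal, since $E$ can be added. Let $(A_n)_{n<\omega}$ enumerate a nonempty such family, repetitions allowed. The subspaces $A_i+\langle w_0,\dots,w_{n-1}\rangle$ still have infinite codimension, so Lemma 3 lets us choose recursively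
$$w_n\notin\bigcup_{i\le n}\big(A_i+\langle w_0,\dots,w_{n-1}\rangle\big).$$
The $w_n$ are independent. Let $W$ be their span. If $0\ne x\in W\cap A_i$ and $n$ is the largest index of a $w$ occurring in $x$, then $w_n\in A_i+\langle w_0,\dots,w_{n-1}\rangle$, which forces $n<i$. So $W\cap A_i\subseteq\langle w_0,\dots,w_{i-1}\rangle$ is finite-dimensional for every $i$. Hence $W$ is almost disjoint from every member, and different from every member since $W$ is infinite-dimensional.

For the second sentence, let $\mathcal A$ be mad. It is not empty. If it has at least two members, then none has finite codimension, because a finite-codimensional subspace meets every infinite-dimensional one in infinite dimension. By the first part $\mathcal A$ is then uncountable. If $\mathcal A=\{A\}$, the first part forces $A$ to have finite codimension. $\square$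

So "infinite mad" means "uncountable mad", and the guess survives all countable cases.

## 2. Branches of a binary tree: closed, of size continuum, not maximal

The next test is an explicit uncountable AD family. Index the basis by the finite $0$–$1$ sequences instead of by $\omega$, and for $f\in2^\omega$ let $A_f=\langle e_{f\restriction n}:n<\omega\rangle$. If $f\ne g$, then $A_f\cap A_g$ is spanned by the $e_\sigma$ with $\sigma$ a common initial segment of $f$ and $g$, so it is finite-dimensional. Whether a fixed vector lies in $A_f$ depends on finitely many values of $f$, so $f\mapsto A_f$ is continuous. The family $\{A_f\}$ is therefore compact, in particular closed, and of size $2^{\aleph_0}$.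

It is not maximal. Let $\sigma_n$ be $n$ ones followed by a zero, and let $W=\langle e_{\sigma_n}:n<\omega\rangle$. A given $f$ extends at most one $\sigma_n$, so $\dim(A_f\cap W)\le1$ for all $f$. The antichain $\{\sigma_n\}$ escapes the tree. To make such a family mad we would have to arrange that *every* infinite-dimensional subspace runs along some branch.

Again the guess survives. Nevertheless it is right for only one field.

## 3. The dichotomy between $|F|=2$ and $|F|\ge3$

**Theorem 1.**
(1) If $|F|\ge3$ ($F$ finite or countably infinite), there is a mad family $\mathcal A$ of subspaces of $E$ that is closed in the Polish space of infinite-dimensional subspaces (so $\mathcal A$ is $G_\delta$ in $2^E$, in particular analytic) and has cardinality $2^{\aleph_0}$.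
(2) If $|F|=2$, there is no infinite analytic mad family. The analytic mad families are exactly the trivial ones $\{A\}$ with $A$ of finite codimension.

So an infinite analytic mad family exists if and only if $|F|\ge3$.

**Notation.** $E_h=\langle e_i:i<h\rangle$ and $E^{\ge h}=\langle e_i:i\ge h\rangle$. For $x\ne0$, $\min x$ and $\mathrm{top}(x)$ are the least and largest elements of the support of $x$. Write $x=x^{<h}+x^{\ge h}$ with $x^{<h}\in E_h$ and $x^{\ge h}\in E^{\ge h}$. For example, if $x=e_1+2e_4$ over $\mathbb F_3$, then $\min x=1$, $\mathrm{top}(x)=4$, $x^{<3}=e_1$, $x^{\ge3}=2e_4$. Note that $x\in E_{\mathrm{top}(x)+1}\setminus E_{\mathrm{top}(x)}$.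

If $W$ is infinite-dimensional, then so is $W\cap E^{\ge h}$, because $E^{\ge h}$ has finite codimension. Hence $W$ contains nonzero $x_1,x_2,\dots$ with $\min x_1\ge h$ and $\min x_{i+1}>\mathrm{top}(x_i)$. Nonzero vectors with successive supports in this sense are independent.

We first try to prove the guess. Over $\mathbb F_2$ this succeeds.

## 4. Over $\mathbb F_2$: an idempotent ultrafilter and a closed game

Let $F=\mathbb F_2$. Suppose $\mathcal A$ is an analytic mad family not of the form $\{A\}$ with $A$ of finite codimension. By Lemma 4 all members have infinite codimension. We derive a contradiction.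

**Background.** $\beta E$ is the compact Hausdorff space of ultrafilters on the set $E$, with basic clopen sets $\{p:B\in p\}$ for $B\subseteq E$. Define
$$B\in p+t\iff\{x:\{y:x+y\in B\}\in t\}\in p .$$
For principal ultrafilters at $a$ and $b$ this says $a+b\in B$, so their sum is the principal ultrafilter at $a+b$. The operation is associative: unwinding either bracketing, $B\in p+t+r$ means $\{u:\{w:\{y:u+w+y\in B\}\in r\}\in t\}\in p$. For fixed $t$ the map $p\mapsto p+t$ is continuous, because the preimage of $\{p:B\in p\}$ is $\{p:B'\in p\}$ with $B'=\{x:\{y:x+y\in B\}\in t\}$. The Ellis–Numakura lemma says that a nonempty compact Hausdorff semigroup in which all maps $p\mapsto p+t$ are continuous contains an idempotent.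

**Step 1: an idempotent that contains no member of $\mathcal A$.** The purpose is to have a notion of "large set" for which members of $\mathcal A$ are small and large sets contain many sums. Let $\mathcal T$ be the set of $p\in\beta E$ that contain every $E^{\ge n}\setminus\{0\}$ and contain no set $A+K$ with $A\in\mathcal A$ and $K$ a finite-dimensional subspace.

*$\mathcal T$ is closed*, since it is defined by clopen conditions.

*$\mathcal T$ is nonempty.* Otherwise, by compactness, finitely many of the conditions are already contradictory. Applying this to principal ultrafilters, some $E^{\ge n}\setminus\{0\}$ is covered by finitely many sets $A_i+K_i$. At least one such set occurs, since $E^{\ge n}\ne0$. All of them contain $0$, so $E^{\ge n}$ is the union of the subspaces $(A_i+K_i)\cap E^{\ge n}$. Each has infinite codimension in $E^{\ge n}$, because $A_i+K_i$ has infinite codimension in $E$ and $E^{\ge n}$ has finite codimension in $E$. This contradicts Lemma 3.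

*$\mathcal T$ is closed under $+$.* Let $p,t\in\mathcal T$. If $0\ne x\in E^{\ge n}$ and $m>\max(\mathrm{top}(x),n)$, then $x+y\in E^{\ge n}\setminus\{0\}$ for all $y\in E^{\ge m}\setminus\{0\}$, and the latter set is in $t$. Since $E^{\ge n}\setminus\{0\}\in p$, we get $E^{\ge n}\setminus\{0\}\in p+t$. Now suppose $A+K\in p+t$. Then for some $x$ the set $\{y:x+y\in A+K\}$ is in $t$. It is contained in $A+(K+Fx)$, so $A+(K+Fx)\in t$, a contradiction.

By the Ellis–Numakura lemma there is $\mathcal U\in\mathcal T$ with $\mathcal U=\mathcal U+\mathcal U$. Taking $K=0$, no $A\in\mathcal A$ belongs to $\mathcal U$.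

**Step 2: the game.** The purpose is to use analyticity by way of a closed set. Let $C\subseteq2^E\times\omega^\omega$ be closed with projection $\mathcal A$, and let $E=\{v_0,v_1,\dots\}$ be an injective enumeration. In round $n$, Player I plays $U_n\in\mathcal U$. Then Player II plays $(x_n,i_n,k_n)$ with
$$0\ne x_n\in U_n,\qquad \min x_n>\mathrm{top}(x_{n-1})\ (\text{if }n\ge1),\qquad i_n\in\{0,1\},\qquad k_n\in\omega .$$
A legal move always exists, because $U_n\cap(E^{\ge m}\setminus\{0\})\in\mathcal U$ is nonempty for each $m$. Player II wins iff, with $B=\{v_n:i_n=1\}$ and $f=(k_n)_n$, we have $(B,f)\in C$ and $x_n\in B$ for all $n$. So II builds a member of $\mathcal A$ together with a witness of membership, and must place her vectors $x_n$ in it.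

The pair $(B,f)$ depends continuously on the run, $C$ is closed, and "$x_n\in B$" is decided once the one vector $x_n$ has been decided. So the winning set of II is closed in the space of runs. By the Gale–Stewart theorem one of the players has a winning strategy. We refute both possibilities.

**Step 3: Player II has no winning strategy.** The purpose is to show that a winning strategy for II would pin down one single member of $\mathcal A$, which I can then avoid. Let $\sigma$ be winning for II. For a position $p$ consistent with $\sigma$, with I to move, let $Z_p$ be the set of vectors $x$ such that $\sigma$ answers some $U\in\mathcal U$ at $p$ with first coordinate $x$. Then $Z_p\in\mathcal U$. Otherwise $E\setminus Z_p\in\mathcal U$ could be played by I, and the first coordinate of the answer would lie both outside $Z_p$ (rules) and in $Z_p$ (definition).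

*All runs consistent with $\sigma$ produce the same set $B$.* Each run is won by II, so it produces a member of $\mathcal A$. Suppose two runs produce $A_1\neq A_2$, and let $v\in A_1\mathbin{\triangle}A_2$. Choose positions $p_1,p_2$ along these runs at which II has already decided about $v$. Continue from both in parallel: at current positions $p_1',p_2'$ pick $x\in Z_{p_1'}\cap Z_{p_2'}\in\mathcal U$, and let I play in each run a set to which $\sigma$ answers with first coordinate $x$. The two resulting runs are won by II and produce $A_1',A_2'\in\mathcal A$ that still differ at $v$. But both contain all the common vectors $x$ chosen on the way, which are nonzero with successive supports, hence independent. So $A_1'\cap A_2'$ is infinite-dimensional although $A_1'\ne A_2'$, a contradiction.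

Let $A$ be the common result. Since $A\notin\mathcal U$, Player I may open with $U_0=E\setminus A$. Then $x_0\notin A$, while II's win requires $x_0\in A$. So $\sigma$ does not exist.

**Step 4: Player I has no winning strategy.** The purpose is to find a subspace $V$ whose vectors are all legal answers to I's strategy, up to a finite delay, and to let II play inside $V\cap A$ for a suitable $A\in\mathcal A$. Let $\tau$ be winning for I. Positions against $\tau$ with I to move are determined by II's finite sequences of moves, so there are countably many: $p_0,p_1,\dots$. Let $\tau(p_j)\in\mathcal U$ be the set played at $p_j$, and $B_n=\bigcap_{j\le n}\tau(p_j)\in\mathcal U$.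

For $B\in\mathcal U$ put $B^*=\{x\in B:\{y:x+y\in B\}\in\mathcal U\}$. Since $B\in\mathcal U+\mathcal U$, we have $B^*\in\mathcal U$. Moreover,
$$x\in B^*\implies\{y:x+y\in B^*\}\in\mathcal U. \tag{1}$$
Indeed let $D=\{y:x+y\in B\}\in\mathcal U$, so $D^*\in\mathcal U$. For $y\in D^*$ we have $x+y\in B$ and $\{w:x+y+w\in B\}=\{w:y+w\in D\}\in\mathcal U$, so $x+y\in B^*$.

Choose inductively nonzero $y_n$ with $\min y_n>\mathrm{top}(y_{n-1})$ such that $y_n\in\bigcap_{m\le n}B_m^*$, and such that $x+y_n\in B_m^*$ whenever $m<n$ and $x$ is the sum of a nonempty subset of $\{y_m,\dots,y_{n-1}\}$. This is possible. Inductively such $x$ lie in $B_m^*$, so by (1) each requirement on $y_n$ holds on a set of $\mathcal U$, and there are only finitely many requirements. The resulting sequence has all nonempty finite sums of $(y_i)_{i\ge m}$ in $B_m^*\subseteq B_m$. **Because $F=\mathbb F_2$**, a nonzero linear combination *is* such a sum, so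
$$\langle y_i:i\ge m\rangle\setminus\{0\}\subseteq B_m\subseteq\tau(p_j)\qquad\text{for all }j\le m. \tag{2}$$

Let $V=\langle y_i:i<\omega\rangle$, which is infinite-dimensional. By maximality there is $A\in\mathcal A$ with $A\cap V$ infinite-dimensional. Fix $f$ with $(A,f)\in C$. Let II play against $\tau$ as follows: $i_n=1$ iff $v_n\in A$, $k_n=f(n)$, and at position $p_j$ the vector is any nonzero $x\in A\cap\langle y_i:i\ge m\rangle$, where $m\ge j$ is so large that $\min y_m$ exceeds the top of II's previous vector. Such $x$ exists because $\langle y_i:i\ge m\rangle$ has finite codimension in $V$. It is legal, since $x\in\tau(p_j)$ by (2) and $\min x\ge\min y_m$. Player II wins this run, a contradiction.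

So an analytic mad family over $\mathbb F_2$ is $\{A\}$ with $A$ of finite codimension. Conversely, these families are mad and analytic by Section 1. This proves Theorem 1(2).

## 5. Oscillation, and the sentence that fails when $|F|\ge3$

Steps 1, 2 and 3 never used $F=\mathbb F_2$. In Step 4 it was used exactly once, to pass from finite sums to the linear span in (2). Over a larger field, Player I may play sets $U_n\in\mathcal U$ that contain $W\setminus\{0\}$ for no infinite-dimensional $W$, and no better choice of ultrafilter prevents this. The reason is the following function.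

**Definition (oscillation).** For $t=\sum t_ie_i\ne0$ with support $i_1<\dots<i_r$, let
$$\mathrm{osc}(t)=|\{s<r:t_{i_s}\ne t_{i_{s+1}}\}| .$$

For example, over $\mathbb F_3$ the vector $e_0+2e_2+2e_5+e_6$ has coefficients $1,2,2,1$ and oscillation $2$. Always $\mathrm{osc}(\lambda t)=\mathrm{osc}(t)$ for $\lambda\in F^*$. Over $\mathbb F_2$ the oscillation is identically $0$.

**Lemma 5.** Let $|F|\ge3$. If $W$ is infinite-dimensional and $g,M,r$ are given, there is $s\in W\setminus\{0\}$ with $\min s\ge g$, first nonzero coefficient $1$, and $\mathrm{osc}(s)\equiv r\pmod{2^M}$.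

*Proof.* Let $L=2^M$ and take nonzero $x_1,\dots,x_L\in W$ with $\min x_1\ge g$ and $\min x_{i+1}>\mathrm{top}(x_i)$. Choose $\lambda_1=1$, and then $\lambda_2,\dots,\lambda_L\in F^*$ successively so that the first nonzero coefficient of $\lambda_{i+1}x_{i+1}$ is equal or unequal, as we please, to the last nonzero coefficient of $\lambda_ix_i$. "Unequal" is possible because $|F^*|\ge2$. There are $L-1$ junctions, so
$$\mathrm{osc}\Big(\sum_i\lambda_ix_i\Big)=\sum_i\mathrm{osc}(x_i)+j$$
for any prescribed $j\in\{0,\dots,L-1\}$. These are $L$ consecutive values, so one of them is $\equiv r\pmod{2^M}$. Finally rescale; this does not change osc. $\square$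

With $M=1$: if $O$ is the set of nonzero vectors of even oscillation, then every infinite-dimensional $W$ contains nonzero vectors inside and outside $O$. Every ultrafilter on $E$ contains $O$ or $E\setminus O$, and neither set contains $W\setminus\{0\}$ for an infinite-dimensional $W$. So (2) cannot be recovered.

Read positively, Lemma 5 says that every infinite-dimensional subspace contains vectors that carry a message of our choice, written in the residue of their oscillation. The plan for $|F|\ge3$ is to build a tree as in Section 2, but with *every* vector placed in the tree, the message of a vector telling which node lies just below it.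

## 6. Predecessor trees and their branches

This section is valid for every $F$. It isolates what an assignment of predecessors must satisfy in order to produce a closed AD family.

**Definition (predecessor tree).** Suppose that to each $x\in E\setminus\{0\}$ a finite-dimensional subspace $\pi(x)$ is assigned, and put $P(x)=\pi(x)+Fx$, such that

* (i) $\pi(\lambda x)=\pi(x)$ for $\lambda\in F^*$;
* (ii) $\pi(x+u)=\pi(x)$ for $u\in\pi(x)$;
* (iii) $\pi(x)\subseteq E_{\mathrm{top}(x)}$, and $\pi(x)=0$ or $\pi(x)=P(z)$ for some $z$.

The elements of $\mathcal P=\{P(x):x\ne0\}$ are called *nodes*. Let $\mathcal A$ be the set of infinite-dimensional subspaces $A$ such that $P(x)\subseteq A$ for all $x\in A\setminus\{0\}$, and $P(x),P(y)$ are comparable under $\subseteq$ for all $x,y\in A\setminus\{0\}$.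

By (iii), $x\notin\pi(x)$; so $\dim P(x)=\dim\pi(x)+1$, and $x+u\ne0$ in (ii). Also, if $\pi(x)=P(z)$, then $z\in E_{\mathrm{top}(x)}$, that is, $\mathrm{top}(z)<\mathrm{top}(x)$.

*Examples.* If $\pi(x)=0$ for all $x$, the nodes are the lines and $\mathcal A=\emptyset$. If $\pi(x)=E_{\mathrm{top}(x)}$, then $P(x)=E_{\mathrm{top}(x)+1}$, conditions (i)–(iii) hold (for $m\geq 1$ we have $E_m=P(e_{m-1})$), and $\mathcal A=\{E\}$: a member of $\mathcal A$ has vectors of arbitrarily large top, hence contains every $E_m$. We look for something in between.

**Lemma 6.**
(a) For each $x\ne0$, $\{P(w):0\ne w\in P(x)\}$ is a finite chain under $\subseteq$ with largest element $P(x)$. Hence the nodes contained in a node form a finite chain, and $0\ne w\in R\in\mathcal P$ implies $P(w)\subseteq R$.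
(b) The intersection of two nodes is $0$ or a node.

*Proof.* (a) Induct on $\mathrm{top}(x)$. Let $0\ne w\in P(x)$. If $w\notin\pi(x)$, then $w=\lambda(x+u)$ with $\lambda\ne0$ and $u\in\pi(x)$. By (i) and (ii) $\pi(w)=\pi(x)$, and so $P(w)=\pi(x)+F(x+u)=P(x)$. If $w\in\pi(x)$, then $\pi(x)=P(z)$ with $\mathrm{top}(z)<\mathrm{top}(x)$, and by induction the $P(w)$ with $0\ne w\in P(z)$ form a finite chain with largest element $P(z)=\pi(x)\subseteq P(x)$. So the whole set is that chain (if any) with $P(x)$ on top. Finally, a node $P(w)$ contained in $R$ has $w\in R$, which gives the second sentence.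

(b) Suppose $R\cap R'\ne0$ and choose $w\in R\cap R'\setminus\{0\}$ with $\dim P(w)$ maximal. For any $0\ne w'\in R\cap R'$, the nodes $P(w),P(w')$ lie in $R\cap R'$ and are comparable by (a), so $P(w')\subseteq P(w)$ by the choice of $w$. Hence $w'\in P(w)$, and $R\cap R'=P(w)$. $\square$

**Lemma 7.**
(c) $\mathcal A$ is closed in the space of infinite-dimensional subspaces.
(d) $\mathcal A$ is an AD family.
(e) The union of a chain of nodes of unbounded dimension belongs to $\mathcal A$.

*Proof.* (c) $\mathcal A$ is defined by the clopen conditions "$x\in A\Rightarrow y\in A$" for $x\ne0$, $y\in P(x)$, and "not both $x,y\in A$" for $P(x),P(y)$ incomparable.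

(d) Let $A,B\in\mathcal A$ with $A\cap B$ infinite-dimensional, and let $x\in A\setminus\{0\}$. Pick $w\in(A\cap B)\setminus P(x)$. Then $P(w)\not\subseteq P(x)$, and $x,w\in A$, so $P(x)\subseteq P(w)\subseteq B$. Hence $x\in B$. So $A\subseteq B$, and by symmetry $A=B$.

(e) The union is an infinite-dimensional subspace. Two nonzero elements $x,y$ lie in a common node $R$ of the chain. By (a), $P(x),P(y)\subseteq R$ are comparable. $\square$

So closedness and almost disjointness are free, and maximality is what remains. The next lemma says what a witness of non-maximality looks like: nodes are thin inside it.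

**Lemma 8 (spread).** Let $V$ be infinite-dimensional with $V\cap A$ finite-dimensional for all $A\in\mathcal A$. Let $b_1,b_2,\dots\in V\cap E^{\ge h}$ be independent and $X_I=\langle b_1,\dots,b_I\rangle$. Then for every $c\ge1$ there is $I$ with
$$\dim\big(R\cap(E_h+X_I)\big)\le I-c\qquad\text{for all }R\in\mathcal P.$$

*Proof.* Suppose this fails for $c$. Put $U_I=E_h\oplus X_I$, of dimension $h+I$, and $d=h+c-1$. For every $I$ there is a node $R_I$ with $\dim(R_I\cap U_I)\ge I-c+1=\dim U_I-d$. We build from the $R_I$ a branch that meets $V$ in infinite dimension.

Let $I\le J$. Since $R_J\cap U_J$ has codimension at most $d$ in $U_J$, also $R_J\cap U_I$ has codimension at most $d$ in $U_I$. Hence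
$$\dim(R_I\cap R_J\cap U_I)\ge\dim U_I-2d. \tag{3}$$
Fix $I_0$ with $\dim U_{I_0}>2d$. For $I_0\le I\le J$ the intersection $R_I\cap R_J$ is nonzero, so by Lemma 6 it is one of the finitely many nodes contained in $R_I$. By the pigeonhole principle, applied successively for $I=I_0,I_0+1,\dots$, there are infinite sets $J_{I_0}\supseteq J_{I_0+1}\supseteq\cdots$ of indices and nodes $N_I$ such that $R_I\cap R_J=N_I$ for all $J\in J_I$ with $J\ge I$.

For $I<I'$ take $J\in J_{I'}\subseteq J_I$ with $J\ge I'$. Then $N_I,N_{I'}\subseteq R_J$, so they are comparable by Lemma 6(a). By (3), $\dim(N_I\cap U_I)\ge\dim U_I-2d\to\infty$. So $A=\bigcup_{I\ge I_0}N_I\in\mathcal A$ by Lemma 7(e). Since $X_I$ has codimension $h$ in $U_I$,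
$$\dim(A\cap X_I)\ge\dim U_I-2d-h=I-2d .$$
As $X_I\subseteq V$, the space $A\cap V$ is infinite-dimensional, a contradiction. $\square$

## 7. Reading the predecessor from the oscillation of a tail

From now on $|F|\ge3$. We want $\pi$ such that a subspace $V$ that is almost disjoint from all $A\in\mathcal A$ would contain, for each $z_*\in V\setminus\{0\}$, some $z\in V\setminus\{0\}$ with $\pi(z)=P(z_*)$. Iterating this would yield a branch inside which $V$ has infinite dimension, a contradiction.

**Definition (code).** $t\ne0$ *has code* $k\ge1$ if $\mathrm{osc}(t)\ge1$ and the exact power of $2$ dividing $\mathrm{osc}(t)$ is $2^{4k}$.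

So oscillation $16$ or $48$ gives code $1$, $256$ gives code $2$, and $32$ gives no code. A vector has at most one code, and the code is invariant under scalars. The residues modulo $2^M$ that give code $k$ (for $4k+1\le M$) are those $\equiv2^{4k}\pmod{2^{4k+1}}$, a proportion $2^{-4k-1}$. The exponent $4k$ makes the proportions decrease fast, so that all codes $j>k$ together are much rarer than code $k$.

Let $(Q_k)_{k\ge1}$ enumerate injectively all nonzero finite-dimensional subspaces of $E$, and let $h_k=\min\{h:Q_k\subseteq E_h\}\ge1$.

*First attempt: read the code of $x$ itself.* Set $\pi(x)=Q_k$ if $x$ has code $k$ and $Q_k\subseteq E_{\mathrm{top}(x)}$ is a node, and $\pi(x)=0$ otherwise. This violates (ii). Suppose $Q_1=\langle e_0\rangle$, which is the node $P(e_0)$ since $e_0$ has no code. Let $\min x=1$, let the first nonzero coefficient of $x$ be $1$, let $\mathrm{osc}(x)=16$, and let $\lambda\in F\setminus\{0,1\}$. Then $\pi(x)=\langle e_0\rangle$, but $\mathrm{osc}(x+\lambda e_0)=17$ and $\pi(x+\lambda e_0)=0$.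

*Second attempt: read the code of a tail.* Adding $u\in Q_k$ does not change $x^{\ge h}$ for $h=h_k$. So we look for $h$ such that $x^{\ge h}$ has a code $k$ with $h_k=h$ and $Q_k$ a node. Several $h$ may qualify; let the largest one win. Now (ii) is fine, but maximality is not under control. We shall produce $z$ as $v+s$, where $v$ ranges over a finite set and $s\in V$ lies far to the right of it. Lemma 5 controls $\mathrm{osc}(s)$, but not the oscillation of the inner tails $s^{\ge h'}$. One of them may have a code $j$ with $h_j=h'$, and then every $v+s$ is spoiled at once.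

*Third attempt: require in addition $x^{<h}\in Q_k$.* Now an inner tail of $s$ with code $j$ spoils only those $v$ with $v+s^{<h'}\in Q_j$, that is, a coset of a node, and Lemma 8 says that this is few. But with "the largest $h$ wins", the check of (ii) breaks again: for $u\in\pi(x)$ and $h'>h$, the vector $x+u$ may satisfy the prefix requirement at $h'$ although $x$ does not. The cure is to let $(x,h)$ be defeated whenever *some* $x+e$ with $e\in E_h$ succeeds at a larger $h'$. This is the definition.

**Definition (validity, $\pi$).** Define $\pi(x)$ by recursion on $m=\mathrm{top}(x)$. Given $\pi$ on all vectors of smaller top, define for all $x$ with $\mathrm{top}(x)=m$, and for $h=m,m-1,\dots,1$ (downward recursion): the pair $(x,h)$ is *valid* iff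

* $x^{\ge h}$ has a code $k$, and $h_k=h$;
* $Q_k$ is a node, i.e. $Q_k=P(z)$ for some $z$;
* $x^{<h}\in Q_k$;
* there are no $e\in E_h$ and $h'$ with $h<h'\le m$ such that $(x+e,h')$ is valid.

Pairs $(x,h)$ with $h>\mathrm{top}(x)$ are not valid. Put $\pi(x)=Q_k$ if $(x,h)$ is valid and $x^{\ge h}$ has code $k$, and $\pi(x)=0$ if no $h$ is valid.

*Example.* Let $F=\mathbb F_3$, suppose $Q_1=\langle e_0\rangle$, and let $x=e_1+2e_2+e_3+2e_4+\dots+e_{17}$ have alternating coefficients. Then $\mathrm{osc}(x)=16$. For $2\le h'\le17$ and $e\in E_1$ the tail $(x+e)^{\ge h'}=x^{\ge h'}$ has oscillation $17-h'\le15$, so it has no code. Also $Q_1=P(e_0)$, because $\pi(e_0)=0$ (no $h$ with $1\le h\le0$). So $(x,1)$ is valid, $\pi(x)=\langle e_0\rangle$, and likewise $\pi(x+2e_0)=\langle e_0\rangle$.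

**Lemma 9.** The recursion is well defined, and $\pi$ satisfies (i)–(iii).

*Proof.* *Well defined.* For $e\in E_h$ with $h\le m$, the vector $x+e$ again has top $m$, so the last clause refers only to pairs already treated. Next, $\pi(z)\subseteq E_{\mathrm{top}(z)}$ for every $z$ treated so far, since $\pi(z)$ is $0$ or some $Q_{k'}$ with $h_{k'}\le\mathrm{top}(z)$. So the least $h$ with $P(z)\subseteq E_h$ is $\mathrm{top}(z)+1$, and $Q_k=P(z)$ forces $\mathrm{top}(z)=h_k-1=h-1<m$. Hence whether $Q_k$ is a node is decided before stage $m$. Finally, for given $x$ at most one $h$ is valid: if $h<h'$ were both valid, $e=0$ would contradict the validity of $(x,h)$.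

*(i)* By downward induction on $h$, $(x,h)$ is valid iff $(\lambda x,h)$ is, with the same code: the code and membership in $Q_k$ are scalar-invariant, and $\{\lambda x+e:e\in E_h\}=\lambda\{x+e:e\in E_h\}$.

*(ii)* If $\pi(x)=0$ this is trivial. Let $(x,h)$ be valid with $\pi(x)=Q_k\subseteq E_h$, and let $u\in Q_k$. Then $x+u$ has the same tail $x^{\ge h}$, its prefix $x^{<h}+u$ lies in $Q_k$, and $\{x+u+e:e\in E_h\}=\{x+e:e\in E_h\}$. So $(x+u,h)$ is valid with the same code.

*(iii)* If $\pi(x)=Q_k$, then $Q_k$ is a node and $Q_k\subseteq E_{h_k}=E_h\subseteq E_{\mathrm{top}(x)}$. $\square$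

The proof of well-definedness also showed that $h_k=\mathrm{top}(z)+1$ whenever $Q_k=P(z)$.

The following is the payoff of the last two clauses in the definition: a fixed $s$ spoils at most a coset of a node.

**Lemma 10.** Suppose $w_1,w_2\in E_g$, $s\in E^{\ge g}\setminus\{0\}$, $h_1',h_2'>g$, and $(w_i+s,h_i')$ is valid for $i=1,2$. Then $h_1'=h_2'$, both have the same code $j$, and $w_1-w_2\in Q_j$.

*Proof.* Both vectors have top $\mathrm{top}(s)$, so $h_1',h_2'\le\mathrm{top}(s)$. If $h_1'<h_2'$, then $e=w_2-w_1\in E_g\subseteq E_{h_1'}$ and $((w_1+s)+e,h_2')$ is valid, contradicting the validity of $(w_1+s,h_1')$. The case $h_2'<h_1'$ is symmetric. So $h_1'=h_2'=h'$. Both tails equal $s^{\ge h'}$ since $h'>g$, so the codes agree. Both prefixes $w_i+s^{<h'}$ lie in $Q_j$, and so does their difference. $\square$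

## 8. Every infinite-dimensional subspace runs along a branch

Let $\mathcal A$ be the family that Section 6 attaches to this $\pi$. By Lemma 7 it is closed in the space of infinite-dimensional subspaces and AD. If it is not maximal, there is an infinite-dimensional $V$ with $V\cap A$ finite-dimensional for all $A\in\mathcal A$. Fix such a $V$, and let us reach a contradiction.

**Proposition 11.** For every $z_*\in V\setminus\{0\}$ there is $z\in V\setminus\{0\}$ with $\pi(z)=P(z_*)$.

*Why this suffices.* Start with any $z_0\in V\setminus\{0\}$ and choose $z_{n+1}\in V\setminus\{0\}$ with $\pi(z_{n+1})=P(z_n)$. Then $P(z_0)\subsetneq P(z_1)\subsetneq\cdots$, so $A=\bigcup_nP(z_n)\in\mathcal A$ by Lemma 7(e). It contains all $z_n\in V$. Since $z_n\in\pi(z_{n+1})\subseteq E_{\mathrm{top}(z_{n+1})}$, the tops strictly increase, so the $z_n$ are independent. Hence $V\cap A$ is infinite-dimensional, a contradiction. So $\mathcal A$ is mad.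

*Proof of Proposition 11.* Let $Q=P(z_*)=Q_k$, so $h:=h_k=\mathrm{top}(z_*)+1$. Let
$$h^+=\max\{h_j:1\le j\le k\}\ge h ,$$
so that every $j$ with $h_j>h^+$ satisfies $j>k$. Let $b_1,b_2,\dots$ be independent in $V\cap E^{\ge h^+}$. We shall find $z=v+s$ with $v\in\langle b_1,b_2,\dots\rangle$ and $s\in V$ far to the right, such that $(z,h)$ is valid with code $k$.

**Step 1: the finite set $G$ of candidates for $v$.** The purpose is to have so many candidates that a coset of a node spoils only a small proportion. We choose $c\ge1$, then $I$, then a finite $G\subseteq X:=X_I=\langle b_1,\dots,b_I\rangle$ such that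
$$\dim(R\cap(E_h+X))\le I-c\qquad(R\in\mathcal P), \tag{4}$$
$$\text{every coset in }X\text{ of a subspace of dimension}\le I-c\text{ has fewer than }2^{-4k-2}|G|\text{ points in }G. \tag{5}$$
If $|F|=q<\infty$, take $c$ with $q^{-c}<2^{-4k-2}$, $I$ from Lemma 8, and $G=X$; such a coset has at most $q^{I-c}=q^{-c}|G|$ points. If $F$ is infinite, take $c=1$, $I$ from Lemma 8, a finite $\Lambda\subseteq F$ with $|\Lambda|>2^{4k+2}$, and $G=\{\sum_{i\le I}s_ib_i:s_i\in\Lambda\}$; then (5) is Lemma 2. (Lemma 8 applies because $b_i\in V\cap E^{\ge h^+}\subseteq V\cap E^{\ge h}$.)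

**Step 2: the oscillation of $v+s$ and of its tails up to $g$.** The purpose is to separate the contributions of $v$ and $s$. Fix $g\ge h^+$ with $E_h+X\subseteq E_g$. Let $s\in E^{\ge g}\setminus\{0\}$ have first nonzero coefficient $1$, and let $v\in X$, $h'\le g$. Then $(v+s)^{\ge h'}=v^{\ge h'}+s$ and
$$\mathrm{osc}\big(v^{\ge h'}+s\big)=o_{h'}(v)+\mathrm{osc}(s). \tag{6}$$
Here $o_{h'}(v)=0$ if $v^{\ge h'}=0$. Otherwise $o_{h'}(v)$ is $\mathrm{osc}(v^{\ge h'})$ plus $1$ or $0$ according to whether the last nonzero coefficient of $v$ differs from $1$ or not; this extra term counts the junction between $v$ and $s$. So $o_{h'}(v)$ does not depend on $s$.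

**Step 3: the residue of $\mathrm{osc}(s)$.** The purpose is to give $v+s$ the code $k$ while keeping wrong messages out of its tails at levels between $h^+$ and $g$, for a definite proportion of the $v\in G$. Let $M>4k+1$, to be taken large depending on $k$ and $g$. Call $r\in\mathbb Z/2^M$ *good for* $v\in G$ if

1. $o_h(v)+r\equiv2^{4k}\pmod{2^{4k+1}}$;
2. $o_{h_j}(v)+r\not\equiv2^{4j}\pmod{2^{4j+1}}$ for every $j$ with $h^+<h_j\le g$ and $4j<M$;
3. $o_{h'}(v)+r\not\equiv0\pmod{2^M}$ for every $h'$ with $h^+<h'\le g$.

Exactly $2^{M-4k-1}$ values $r$ satisfy condition 1. Every $j$ in condition 2 has $j>k$ and $4j+1\le M$, so it excludes $2^{M-4j-1}$ values. In total condition 2 excludes at most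
$$2^M\sum_{j>k}2^{-4j-1}=2^{M-4k-1}\sum_{i\ge1}16^{-i}=\tfrac1{15}\,2^{M-4k-1}$$
values. Condition 3 excludes at most $g$ values. So each $v$ has at least $\frac{14}{15}2^{M-4k-1}-g$ good $r$, and for $M$ large this is at least $2^{M-4k-2}$.

Summing over $v\in G$, there are at least $|G|\,2^{M-4k-2}$ pairs $(v,r)$ with $r$ good for $v$, and there are $2^M$ residues. So some $r$ is good for all $v$ in a set $G'\subseteq G$ with $|G'|\ge2^{-4k-2}|G|$. By Lemma 5 choose $s\in V\setminus\{0\}$ with $\min s\ge g$, first nonzero coefficient $1$, and $\mathrm{osc}(s)\equiv r\pmod{2^M}$.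

**Step 4: the choice of $v$.** The purpose is to avoid the messages in the inner tails of $s$, which we could not control. Let $D$ be the set of $w\in E_h+X$ such that $(w+s,h')$ is valid for some $h'>g$. Since $E_h+X\subseteq E_g$, Lemma 10 shows that $D$ is empty or contained in a coset of $R\cap(E_h+X)$ for a single node $R=Q_j$. By (4), the image of $D$ under the projection $E_h\oplus X\to X$ is empty or lies in a coset of a subspace of dimension at most $I-c$. By (5) this image contains fewer than $2^{-4k-2}|G|\le|G'|$ elements of $G$. Hence some $v\in G'$ is outside the image, which means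
$$(v+e+s,h')\text{ is not valid for all }e\in E_h,\ h'>g. \tag{7}$$

**Step 5: verification.** The purpose is to check that $(z,h)$ is valid with code $k$, where $z=v+s\in V\setminus\{0\}$. Since $v\in E^{\ge h^+}$ and $s\in E^{\ge g}$ with $g\ge h^+$, we have $\min z\ge h^+\ge h$. Hence $h\le\mathrm{top}(z)$, $z^{\ge h}=z$ and $z^{<h}=0\in Q$. By (6) and condition 1, $\mathrm{osc}(z)\equiv o_h(v)+r\equiv2^{4k}\pmod{2^{4k+1}}$ (recall $M>4k+1$), so $z$ has code $k$. Also $h_k=h$, and $Q_k=Q$ is a node. It remains to see that $(z+e,h')$ is not valid for $e\in E_h$ and $h'>h$.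

* *$h<h'\le h^+$.* Then $(z+e)^{\ge h'}=z$ has code $k$, but $h_k=h\ne h'$. Not valid.
* *$h^+<h'\le g$.* Then $(z+e)^{\ge h'}=v^{\ge h'}+s$, with oscillation $\equiv o_{h'}(v)+r\pmod{2^M}$ by (6). Suppose it has a code $j$ with $h_j=h'$. If $4j<M$, then $4j+1\le M$ and $o_{h_j}(v)+r\equiv2^{4j}\pmod{2^{4j+1}}$, contradicting condition 2. If $4j\ge M$, then $o_{h'}(v)+r\equiv0\pmod{2^M}$, contradicting condition 3. Not valid.
* *$h'>g$.* Not valid by (7).

So $(z,h)$ is valid with code $k$, and $\pi(z)=Q_k=P(z_*)$. $\square$

Hence $\mathcal A$ is mad and closed in the space of infinite-dimensional subspaces; in particular it is $G_\delta$ in $2^E$.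

## 9. No member has finite codimension, so $|\mathcal A|=2^{\aleph_0}$

A mad family might still be a trivial one; recall the example $\pi(x)=E_{\mathrm{top}(x)}$, where $\mathcal A=\{E\}$. We must exclude this for our $\pi$.

**Step 1: almost every $m$ is a top.** The purpose is to supply vectors for the next step. Suppose $A\in\mathcal A$ has codimension $c<\omega$. At most $c$ numbers $m$ are not of the form $\mathrm{top}(x)$ with $x\in A\setminus\{0\}$. Indeed, if $m_0<\dots<m_c$ were such numbers, then $\langle e_{m_0},\dots,e_{m_c}\rangle\cap A=0$, because each nonzero vector of this span has some $m_i$ as its top. A $(c+1)$-dimensional space meeting $A$ trivially contradicts codimension $c$.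

**Step 2: $\pi(x)=A\cap E_m$.** The purpose is to show that predecessors in such an $A$ are as large as possible. For every other $m$ let $x\in A$ have $\mathrm{top}(x)=m$ and coefficient $1$ at $e_m$. Let $u\in A\cap E_m$. Then $x+u\in A\setminus\{0\}$ has top $m$, and $P(x),P(x+u)$ are comparable.

* If $x\in P(x+u)=\pi(x+u)+F(x+u)$, then comparing coefficients of $e_m$ (recall $\pi(x+u)\subseteq E_m$) gives $x=y+(x+u)$ with $y\in\pi(x+u)$, so $-u\in\pi(x+u)$. By (ii), $\pi(x)=\pi((x+u)-u)=\pi(x+u)\ni u$.
* If $x+u\in P(x)$, the same comparison gives $x+u=y+x$ with $y\in\pi(x)$, so $u\in\pi(x)$.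

So $A\cap E_m\subseteq\pi(x)$. Conversely, $\pi(x)\subseteq P(x)\subseteq A$ and $\pi(x)\subseteq E_m$. Hence $\pi(x)=A\cap E_m$, which has dimension at least $m-c$.

**Step 3: too little room for the code.** The purpose is to derive the contradiction: a large predecessor leaves only a short tail, and a short tail has small oscillation. For $m>c$ the space $A\cap E_m$ is nonzero, so it equals some $Q_j$, and $(x,h_j)$ is valid with code $j$. Since $Q_j\subseteq E_{h_j}$, we have $h_j\ge m-c$. The support of $x^{\ge h_j}$ lies in $\{h_j,\dots,m\}$, so
$$1\le\mathrm{osc}(x^{\ge h_j})\le m-h_j\le c .$$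
As $2^{4j}$ divides this oscillation, $2^{4j}\le c$. This leaves only finitely many $j$. But there are infinitely many such $m$, and the dimensions of the spaces $A\cap E_m$ are unbounded, so infinitely many distinct $Q_j$ occur. This is a contradiction.

**Step 4: the cardinality.** The purpose is to pass from "not trivial" to "size continuum". Since $\mathcal A$ is mad and has no member of finite codimension, Lemma 4 says that $\mathcal A$ is uncountable. By the perfect set theorem, an uncountable closed subset of a Polish space has size $2^{\aleph_0}$. With Section 8 this proves Theorem 1(1). $\blacksquare$
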